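\title{The unlabeled list color function eventually equals the unlabeled chromatic polynomial}

\begin{abstract}
Give every vertex of a graph $G$ a list of $k$ colors, and count the proper colorings from these lists up to automorphisms of $G$. We prove that for $k\ge 2|V(G)|^2$ this count is smallest when all lists are equal, and we determine all list assignments that attain the minimum. This answers a question of Kaul and Mudrock. The result holds, in quantitative form, for every subgroup of the automorphism group. The group does not act on the colorings from unequal lists, so orbit counting does not apply directly. We show that this failure produces a correction term of order $k^{|V(G)|-1}$, which outweighs a loss of fixed colorings of order $k^{|V(G)|-2}$.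
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite, simple and nonempty, and $[k]=\{1,\dots,k\}$ for a positive integer $k$. A \emph{list assignment} $L$ for a graph $G$ gives each vertex $v$ a set $L(v)$ of colors; colors are arbitrary objects. It is a \emph{$k$-assignment} if $|L(v)|=k$ for all $v$. An \emph{$L$-coloring} is a map $f$ on $V(G)$ with $f(v)\in L(v)$ for all $v$, and it is \emph{proper} if $f(u)\ne f(v)$ for every edge $uv$. We write $P(G,L)$ for the number of proper $L$-colorings, and $P(G,k)$ for its value when $L(v)=[k]$ for all $v$; this is the chromatic polynomial of $G$. The \emph{list color function} $P_\ell(G,k)$ is the minimum of $P(G,L)$ over all $k$-assignments $L$, so $P_\ell(G,k)\le P(G,k)$.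

One expects equal lists to be the worst case, because they create the most conflicts. For a single edge $uv$ we have $P(K_2,L)=k^2-|L(u)\cap L(v)|$, which is smallest when $L(u)=L(v)$. For small $k$ the expectation can fail. In $K_{2,4}$, give the two vertices of one side the lists $\{1,2\}$ and $\{3,4\}$, and the four vertices of the other side the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Whatever colors the first two vertices receive, they exhaust one of the other four lists, so $P_\ell(K_{2,4},2)=0<P(K_{2,4},2)$. For large $k$ the expectation is correct: by a theorem of Donner, every graph $G$ has an $N$ with $P_\ell(G,k)=P(G,k)$ for all $k\ge N$.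

Now forget the names of the vertices. Two maps $f,g$ on $V(G)$ are \emph{equivalent up to labeling} if $f=g\circ\pi$ for some automorphism $\pi$ of $G$. Let $P^u(G,L)$ be the number of equivalence classes of proper $L$-colorings, and let $P^u(G,k)$ be its value when all lists are $[k]$; the latter is Hanlon's chromatic polynomial of the unlabeled graph. For the complete graph on $n$ vertices a class is a set of $n$ colors and $P^u=\binom kn$; for the edgeless graph a class is a multiset of $n$ colors and $P^u=\binom{k+n-1}{n}$. The \emph{unlabeled list color function} $P^u_\ell(G,k)$ is the minimum of $P^u(G,L)$ over all $k$-assignments $L$, and again $P^u_\ell(G,k)\le P^u(G,k)$. The example above gives $P^u_\ell(K_{2,4},2)=0<P^u(K_{2,4},2)$, so equality can be expected only for large $k$. Kaul and Mudrock asked the following question; see \cite{KMS}.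

\begin{quote}
\emph{For which graphs $G$ is there an $N$ such that $P^u_\ell(G,k)=P^u(G,k)$ for all $k\ge N$?}
\end{quote}

Kaul and Mudrock showed that such an $N$ exists for every connected point-determining graph, where a graph is \emph{point-determining} if no two distinct vertices have the same open neighborhood, and the suspected answer is ``all graphs''. There are two reasons for this guess. Equal lists give the fewest colorings when $k$ is large. They also give the largest classes, because $f\circ\pi$ is an $L$-coloring for every $L$-coloring $f$ and every automorphism $\pi$ when all lists are equal, and need not be otherwise. We prove that the guess is right.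

\begin{theorem}\label{thm:answer}
Let $G$ be a graph and let $k\ge 2|V(G)|^2$. Then $P^u_\ell(G,k)=P^u(G,k)$. Moreover, a $k$-assignment $L$ satisfies $P^u(G,L)=P^u(G,k)$ if and only if $L$ is constant on each connected component of $G$ and gives the same list to isomorphic components.
\end{theorem}

The proof works for any subgroup $\Gamma$ of $\operatorname{Aut}(G)$ and measures how fast the count grows as $L$ moves away from the extremal assignments. Call $f,g$ \emph{$\Gamma$-equivalent} if $f=g\circ\pi$ for some $\pi\in\Gamma$. Let $P^\Gamma(G,L)$ be the number of $\Gamma$-equivalence classes of proper $L$-colorings, and $P^\Gamma(G,k)$ its value when all lists are $[k]$. For $\Gamma=\operatorname{Aut}(G)$ these are $P^u(G,L)$ and $P^u(G,k)$, and for the trivial group they are $P(G,L)$ and $P(G,k)$.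

For a $k$-assignment $L$ and vertices $u,v$ put
\[
d(u,v)=|L(u)\setminus L(v)|=k-|L(u)\cap L(v)|=|L(v)\setminus L(u)|,
\]
and write $d_e=d(u,v)$ for an edge $e=uv$. Choose one vertex in each $\Gamma$-orbit on $V(G)$, and let $\rho(v)$ be the chosen vertex in the orbit of $v$. Put
\[
D=\sum_{e\in E(G)}d_e,\qquad t(v)=d(\rho(v),v),\qquad T=\sum_{v\in V(G)}t(v).
\]
Thus $D$ measures how much the lists vary along edges, and $D=0$ if and only if $L$ is constant on each component. Likewise $T$ measures how much the lists vary along orbits, and $T=0$ if and only if $L$ is constant on each $\Gamma$-orbit.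

\begin{theorem}\label{thm:main}
Let $G$ be a graph with $n\ge2$ vertices and $m$ edges, let $\Gamma$ be a subgroup of $\operatorname{Aut}(G)$, and let $k$ be a positive integer with
\begin{equation}\label{eq:cond}
k>m+n(n-1)\,e^{(n-1)(n-2)/(2k)} .
\end{equation}
Put
\[
b=\frac{k-m}{n}-(n-1)\,e^{(n-1)(n-2)/(2k)},\qquad\text{and, if } m\ge1,\quad a=1-\sinh\frac{m-1}{k}.
\]
Then $b>0$, $a>0$, and for every $k$-assignment $L$ and every choice of the representatives $\rho(v)$,
\begin{equation}\label{eq:main}
P^\Gamma(G,L)-P^\Gamma(G,k)\ \ge\ \frac{k^{n-2}}{|\Gamma|}\,\bigl(aD+bT\bigr),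
\end{equation}
where $aD$ is read as $0$ if $m=0$. Moreover:
\begin{enumerate}
\item[(i)] $P^\Gamma(G,L)\ge P^\Gamma(G,k)$, with equality if and only if $L$ is constant on each connected component of $G$ and on each $\Gamma$-orbit of vertices.
\item[(ii)] Condition \eqref{eq:cond} holds whenever $k\ge2n^2$, and then $b\ge n/5$ and, if $m\ge1$, $a\ge0.7$.
\end{enumerate}
\end{theorem}

The trivial group gives Donner's theorem. The threshold $2n^2$ does not depend on $|\operatorname{Aut}(G)|$; we do not claim that it is optimal. The proof is self-contained.

\section{Two examples and the plan of the proof}\label{sec:examples}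

For $\pi\in\Gamma$ let $\operatorname{Fix}_L(\pi)$ be the number of proper $L$-colorings $f$ with $f\circ\pi=f$, and let $\operatorname{Fix}_k(\pi)$ be its value when all lists are $[k]$. The orbit-counting lemma says that the number of orbits of a finite group acting on a finite set is the average, over the group, of the number of fixed points. The group $\Gamma$ acts on the proper colorings with colors in $[k]$, so $|\Gamma|\,P^\Gamma(G,k)=\sum_\pi\operatorname{Fix}_k(\pi)$. It is tempting to write the same formula for $L$ and to compare term by term. Both steps fail: $\Gamma$ does not act on the $L$-colorings, and $\operatorname{Fix}_L(\pi)$ can be smaller than $\operatorname{Fix}_k(\pi)$. The smallest example shows that the first failure repairs the second.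

\begin{example}\label{ex:two}
Let $G$ consist of two isolated vertices $u,v$, let $\Gamma=\{1,\tau\}$ with $\tau$ the swap, and put $I=L(u)\cap L(v)$ and $d=d(u,v)$, so $|I|=k-d$. A coloring is a pair $(\alpha,\beta)\in L(u)\times L(v)$, and it is fixed by $\tau$ if $\alpha=\beta$, which forces $\alpha\in I$. Hence
\[
\operatorname{Fix}_L(1)+\operatorname{Fix}_L(\tau)=k^2+(k-d),
\]
which is $d$ less than the value $k^2+k$ for equal lists. On the other hand, the swapped pair $(\beta,\alpha)$ is an $L$-coloring only if $\alpha,\beta\in I$. So the classes with two elements are the $\binom{k-d}{2}$ pairs of distinct colors of $I$, all other classes are single colorings, and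
\[
2P^\Gamma(G,L)=2k^2-(k-d)(k-d-1)=\underbrace{k^2+(k-d)}_{\text{fixed colorings}}+\underbrace{k^2-(k-d)^2}_{\text{correction}} .
\]
The correction has a direct meaning. Each of the $k^2-(k-d)^2$ colorings outside $I\times I$ has lost its partner. It forms a class alone and contributes $2$ to the left side, but only $1$ to the count of fixed colorings. The correction is $d(2k-d)\ge dk$, while the loss of fixed colorings is $d$. The gain is larger than the loss by a factor of $k$.
\end{example}

In Example~\ref{ex:two} there are no edges, so unequal lists do not increase $\operatorname{Fix}_L(1)=P(G,L)$. In a connected graph they do, for large $k$, and one may hope that this increase pays for the other terms. The next example shows that it need not.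

\begin{example}\label{ex:star}
Let $G$ be the star with center $x$ and leaves $v_1,v_2,v_3$, and let $\Gamma=\operatorname{Aut}(G)$, the symmetric group on the leaves. Let $k\ge2$, $L(v_1)=[k+1]\setminus\{k\}$, and let the other lists be $[k]$. A coloring fixed by $\pi$ is a color $\gamma\in[k]$ of $x$ together with one color different from $\gamma$ for each of the $s$ cycles of $\pi$ on the leaves, so $\operatorname{Fix}_k(\pi)=k(k-1)^s$. Cycles that avoid $v_1$ still have $k-1$ choices under $L$. If $\pi$ fixes $v_1$, then $v_1$ has one more choice exactly when $\gamma=k$, and $\operatorname{Fix}_L(\pi)-\operatorname{Fix}_k(\pi)=(k-1)^{s-1}$. If $\pi$ moves $v_1$, then the cycle of $v_1$ takes its color in $[k-1]$ and has one choice fewer exactly when $\gamma\ne k$, so the difference is $-(k-1)^{s}$. The identity, the transposition fixing $v_1$, the two other transpositions and the two $3$-cycles give in total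
\[
(k-1)^2+(k-1)-2(k-1)^2-2(k-1)=-k(k-1)<0 .
\]
The number of classes nevertheless grows. A class is determined by $\gamma$ and the multiset of colors on the leaves. In passing from equal lists to $L$ we lose only the multiset $\{k,k,k\}$, for the $k-1$ values $\gamma\ne k$, and for each $\gamma$ we gain the $\binom k2$ multisets that consist of $k+1$ and two colors of $[k]\setminus\{\gamma\}$. Hence $P^\Gamma(G,L)-P^\Gamma(G,k)=k\binom k2-(k-1)$, which has order $k^3$, again one power of $k$ above the loss.
\end{example}

The proof shows that these orders of magnitude hold in general. In Section~\ref{sec:count} we bound $|\Gamma|\,P^\Gamma(G,L)$ below by $\sum_\pi\operatorname{Fix}_L(\pi)+W$ with a correction term $W\ge0$. Three estimates remain.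
\begin{itemize}
\item The identity gains: $\operatorname{Fix}_L(1)\ge\operatorname{Fix}_k(1)+a\,k^{n-2}D$ (Section~\ref{sec:labeled}).
\item The correction gains: $W$ is at least of order $k^{n-1}T/n$ (Section~\ref{sec:gain}).
\item The other group elements together lose at most about $(n-1)k^{n-2}T$ (Section~\ref{sec:loss}).
\end{itemize}
The second and third estimates are both proportional to $T$, so they can be compared for all $L$ at once, and the gain wins when $k$ is a large enough multiple of $n^2$.

\section{Counting classes when the group does not act}\label{sec:count}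

From now on $G$, $\Gamma$, $k$ and a $k$-assignment $L$ are fixed, with $n\ge2$, and in sums $f$ runs over the proper $L$-colorings of $G$. If $f$ is proper and $\pi\in\Gamma$, then $f\circ\pi$ is proper, because $\pi$ maps edges to edges. What can fail is the list condition, so we record the group elements for which it holds:
\[
S_f=\{\pi\in\Gamma: f\circ\pi \text{ is an $L$-coloring}\},\qquad \operatorname{Stab}(f)=\{\pi\in\Gamma: f\circ\pi=f\}.
\]
The set $S_f$ contains the subgroup $\operatorname{Stab}(f)$, but need not be a subgroup itself. The proportion of $\Gamma$ that is missing from $S_f$ gives the correction term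
\[
W=\sum_f\Bigl(1-\frac{|S_f|}{|\Gamma|}\Bigr).
\]

\begin{lemma}\label{lem:count}
We have $|\Gamma|\,P^\Gamma(G,L)\ge\sum_{\pi\in\Gamma}\operatorname{Fix}_L(\pi)+W$. If $L$ is constant on each $\Gamma$-orbit, then $|\Gamma|\,P^\Gamma(G,L)=\sum_{\pi\in\Gamma}\operatorname{Fix}_L(\pi)$.
\end{lemma}

\begin{proof}
The class of $f$ is $\{f\circ\pi:\pi\in S_f\}$. We have $f\circ\sigma=f\circ\pi$ if and only if $\sigma\pi^{-1}\in\operatorname{Stab}(f)$, that is, $\sigma\in\operatorname{Stab}(f)\pi$. Whether $\pi$ lies in $S_f$ depends only on $f\circ\pi$, so $S_f$ is a union of such cosets, and the class of $f$ has $|S_f|/|\operatorname{Stab}(f)|$ elements. If every coloring is weighted by the reciprocal of the size of its class, each class has total weight $1$. Hence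
\begin{equation}\label{eq:exact}
|\Gamma|\,P^\Gamma(G,L)=\sum_f|\operatorname{Stab}(f)|\,\frac{|\Gamma|}{|S_f|}
=\sum_f|\operatorname{Stab}(f)|+\sum_f|\operatorname{Stab}(f)|\,\frac{|\Gamma|-|S_f|}{|S_f|}.
\end{equation}
The first sum on the right counts the pairs $(f,\pi)$ with $f\circ\pi=f$, so it equals $\sum_\pi\operatorname{Fix}_L(\pi)$. In the second sum $|\operatorname{Stab}(f)|\ge1$ and $|S_f|\le|\Gamma|$, so it is at least $W$. If $L$ is constant on orbits, then $f(\pi(v))\in L(\pi(v))=L(v)$ for all $v$ and $\pi$, so $S_f=\Gamma$ for all $f$ and the second sum vanishes.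
\end{proof}

In Example~\ref{ex:two} the second sum in \eqref{eq:exact} is the correction $k^2-(k-d)^2$, and $W$ is half of it.

To compare $\operatorname{Fix}_L(\pi)$ with $\operatorname{Fix}_k(\pi)$ we express both as labeled counts on a smaller graph. The \emph{cycles} of a permutation $\pi$ of $V(G)$ are the orbits of the group it generates, fixed points included, and $c(\pi)$ is their number. Let $\Gamma^*$ be the set of $\pi\in\Gamma$ all of whose cycles are independent sets of $G$. For $\pi\in\Gamma^*$ let $H_\pi$ be the simple graph whose vertices are the cycles of $\pi$, two cycles being adjacent if $G$ has an edge between them, and let $L_\pi(C)=\bigcap_{v\in C}L(v)$ for each cycle $C$. The graph $H_\pi$ has $c(\pi)$ vertices and at most $m$ edges. The identity lies in $\Gamma^*$, with $H_1=G$ and $L_1=L$.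

\begin{lemma}\label{lem:quotient}
If $\pi\in\Gamma\setminus\Gamma^*$, then $\operatorname{Fix}_L(\pi)=0$. If $\pi\in\Gamma^*$, then $\operatorname{Fix}_L(\pi)=P(H_\pi,L_\pi)$. In particular,
\begin{equation}\label{eq:const}
|\Gamma|\,P^\Gamma(G,k)=\sum_{\pi\in\Gamma^*}P(H_\pi,k).
\end{equation}
\end{lemma}

\begin{proof}
The equation $f\circ\pi=f$ says that $f$ is constant on each cycle of $\pi$. A proper coloring cannot be constant on a set that contains an edge, which proves the first claim. Let $\pi\in\Gamma^*$. A map $f$ that is constant on cycles is the same as a map $g$ on $V(H_\pi)$. It is an $L$-coloring if and only if $g(C)\in L(v)$ for every cycle $C$ and every $v\in C$, that is, $g(C)\in L_\pi(C)$. Every edge of $G$ joins two different cycles, so $f$ is proper if and only if $g$ is. For \eqref{eq:const}, apply this and the second part of Lemma~\ref{lem:count} to the assignment with all lists equal to $[k]$.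
\end{proof}

The lists $L_\pi(C)$ may have fewer than $k$ colors. This is the source of the loss seen in the examples.

\section{Labeled colorings from lists}\label{sec:labeled}

We need the labeled inequality twice: with an explicit gain for $G$ itself, and in the plain form $P(H,L)\ge P(H,k)$ for the quotients $H_\pi$. The argument is essentially that of Wang, Qian and Yan \cite{WQY}; we include it for completeness. In this section $L$ is a $k$-assignment for a graph $H$, and $d_e$ refers to it.

\begin{lemma}\label{lem:labeled}
Let $H$ be a graph with $c$ vertices and $q$ edges, let $k\ge1$, and let $L$ be a $k$-assignment for $H$. If $q=0$, then $P(H,L)=P(H,k)=k^c$. If $q\ge1$, then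
\[
P(H,L)-P(H,k)\ \ge\ k^{c-2}\Bigl(1-\sinh\frac{q-1}{k}\Bigr)\sum_{e\in E(H)}d_e ,
\]
and in particular $P(H,L)\ge P(H,k)$ if $(q-1)/k\le\ln(1+\sqrt2)$.
\end{lemma}

\begin{proof}
The case $q=0$ is immediate, so let $q\ge1$. For $A\subseteq E(H)$ let $w(A)$ be the number of $L$-colorings, proper or not, in which both ends of every edge of $A$ have the same color. Such a coloring is constant on each component of $(V(H),A)$, so $w(A)=\prod_C|L(C)|$, where $C$ runs over the vertex sets of these components and $L(C)=\bigcap_{v\in C}L(v)$. Inclusion--exclusion over the monochromatic edges gives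
\begin{equation}\label{eq:ie}
P(H,L)=\sum_{A\subseteq E(H)}(-1)^{|A|}w(A).
\end{equation}
The single edges will give the main term, and the larger sets must be shown to be an error. There are $\binom qj$ sets of size $j$, so we want each edge of $A$ to cost a factor $1/k$, that is, to reduce the number of components by one. This holds only when $A$ is a forest, so we first cancel all sets that contain a cycle.

\emph{Cancellation.} Order $E(H)$ linearly. Say that $A$ \emph{closes} an edge $e$ if the ends of $e$ are joined by a path whose edges lie in $A$ and are all smaller than $e$. (The edge set of such a path is a \emph{broken circuit}: a cycle minus its largest edge.) If $A$ closes some edge, let $e(A)$ be the smallest such edge and put $A'=A\,\triangle\,\{e(A)\}$, the symmetric difference. Whether a set closes an edge $e'$ depends only on its edges smaller than $e'$. The sets $A$ and $A'$ have the same edges smaller than $e(A)$, so they close the same edges $e'\le e(A)$. Hence $A'$ closes $e(A)$ and no smaller edge, $e(A')=e(A)$, and $A\mapsto A'$ is an involution on the sets that close an edge. The ends of $e(A)$ are joined by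 a path in $A\cap A'$, so $A$ and $A'$ have the same components and $w(A)=w(A')$, while $|A|$ and $|A'|$ have opposite parity. These terms cancel in \eqref{eq:ie}. For a triangle with edges $e_1<e_2<e_3$, the one canceling pair is $\{e_1,e_2\}$ and $\{e_1,e_2,e_3\}$.

Let $\mathcal F$ be the family of sets that close no edge; it does not depend on $L$. A set that contains a cycle closes the largest edge of that cycle, so each $A\in\mathcal F$ is a forest and has $c-|A|$ components. When all lists are $[k]$, its weight is $k^{c-|A|}$. Therefore
\begin{equation}\label{eq:diff}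
P(H,L)-P(H,k)=\sum_{A\in\mathcal F}(-1)^{|A|+1}\bigl(k^{c-|A|}-w(A)\bigr).
\end{equation}

\emph{One term.} Let $A\in\mathcal F$ with $|A|=j$. Let $C$ be a component, $A_C$ the edge set of the tree on $C$, and $r\in C$. If $\alpha\in L(r)\setminus L(C)$, then $\alpha\notin L(v)$ for some $v\in C$, and the path from $r$ to $v$ has an edge $xy$, with $x$ nearer to $r$, such that $\alpha\in L(x)\setminus L(y)$. Each edge $e$ of the tree, directed away from $r$, accounts for at most $d_e$ colors in this way, so $k-|L(C)|\le\sum_{e\in A_C}d_e$. Put $x_C=(k-|L(C)|)/k\in[0,1]$, so that $w(A)=k^{c-j}\prod_C(1-x_C)$. The inequalities $1\ge\prod_C(1-x_C)\ge1-\sum_Cx_C$, the second by induction on the number of factors, give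
\begin{equation}\label{eq:term}
0\le k^{c-j}-w(A)\le k^{c-j-1}\sum_{e\in A}d_e .
\end{equation}

\emph{Summation.} In \eqref{eq:diff} the empty set contributes $0$. A single edge closes nothing, because $H$ is simple, and $A=\{e\}$ contributes $k^{c-1}-k^{c-2}(k-d_e)=k^{c-2}d_e$. By \eqref{eq:term}, the other sets of odd size contribute at least $0$, and a set of even size $j\ge2$ contributes at least $-k^{c-j-1}\sum_{e\in A}d_e$. An edge lies in at most $\binom{q-1}{j-1}\le(q-1)^{j-1}/(j-1)!$ sets of size $j$. With $i=j-1$ we obtain
\[
P(H,L)-P(H,k)\ \ge\ k^{c-2}\sum_ed_e\,\Bigl(1-\sum_{i\text{ odd}}\frac{1}{i!}\Bigl(\frac{q-1}{k}\Bigr)^{i}\Bigr),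
\]
and the inner sum is the power series of $\sinh\frac{q-1}k$. Finally, $\sinh$ is increasing and $\sinh\ln(1+\sqrt2)=\frac12\bigl((\sqrt2+1)-(\sqrt2-1)\bigr)=1$.
\end{proof}

\section{The gain from small classes}\label{sec:gain}

We return to $G$ and bound $W$ from below. It suffices to find many pairs $(f,\pi)$ with $\pi\notin S_f$, and the simplest obstruction involves one vertex: $\pi$ carries to $u$ a color that is not in $L(u)$. Prescribing the color of one vertex costs only one power of $k$, which is why the gain has order $k^{n-1}$.

\begin{lemma}\label{lem:gain}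
We have $W\ge\dfrac{k-m}{n}\,k^{n-2}\,T$.
\end{lemma}

\begin{proof}
First, for every vertex $v$ and every $\alpha\in L(v)$, at least $k^{n-2}(k-m)$ proper $L$-colorings have $f(v)=\alpha$. Indeed, $k^{n-1}$ $L$-colorings have $f(v)=\alpha$. Given an edge, name its ends $x,y$ so that $y\ne v$. At most $k^{n-2}$ of these colorings have $f(x)=f(y)$, since the colors of the $n-2$ vertices other than $v$ and $y$ then determine $f(y)$. Discarding these colorings for each of the $m$ edges leaves at least $k^{n-1}-mk^{n-2}$.

Now fix an orbit $O$ with representative $u$. If $f(\pi(u))\notin L(u)$, then $\pi\notin S_f$. For each $v\in O$ the elements $\pi\in\Gamma$ with $\pi(u)=v$ form a coset of the stabilizer of $u$, so there are $|\Gamma|/|O|$ of them, and these cosets are disjoint for different $v$. Since $f(v)\in L(v)$,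
\[
1-\frac{|S_f|}{|\Gamma|}\ \ge\ \frac1{|O|}\,\bigl|\{v\in O: f(v)\in L(v)\setminus L(u)\}\bigr| .
\]
Sum over $f$. For $v\in O$ the set $L(v)\setminus L(u)$ has $t(v)$ colors, so the first paragraph gives
\[
|O|\cdot W\ \ge\ k^{n-2}(k-m)\sum_{v\in O}t(v).
\]
The lower bounds for $W$ obtained from different orbits cannot be added, because one pair $(f,\pi)$ may be obstructed in several orbits. Instead we sum the last inequality over all orbits; the left sides add up to $nW$ and the right sides to $k^{n-2}(k-m)T$.
\end{proof}

\section{The loss of fixed colorings}\label{sec:loss}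

By Lemma~\ref{lem:quotient} we must compare $P(H_\pi,L_\pi)$ with $P(H_\pi,k)$. Lemma~\ref{lem:labeled} does not apply to $L_\pi$, whose lists may be too short. We lengthen them, apply the lemma, and pay for the colorings that use an added color.

\begin{lemma}\label{lem:one}
Suppose that $k\ge3m$. For every $\pi\in\Gamma^*$,
\[
\operatorname{Fix}_L(\pi)\ \ge\ P(H_\pi,k)-k^{c(\pi)-1}\sum_{v:\ \pi(v)\ne v}t(v).
\]
\end{lemma}

\begin{proof}
Let $C$ be a cycle of $\pi$. If $|C|=1$, then $|L_\pi(C)|=k$. If $|C|\ge2$, let $u$ be the representative of the orbit that contains $C$. A color of $L(u)$ lies in $L_\pi(C)$ unless it lies in one of the sets $L(u)\setminus L(v)$ with $v\in C$, so $k-|L_\pi(C)|\le\sum_{v\in C}t(v)$. Therefore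
\[
\sum_C\bigl(k-|L_\pi(C)|\bigr)\le\sum_{v:\ \pi(v)\neq v}t(v).
\]
Choose a vertex $v_C$ in each cycle $C$ and put $L^+(C)=L(v_C)\supseteq L_\pi(C)$. Then $L^+$ is a $k$-assignment for $H_\pi$. The number $q$ of edges of $H_\pi$ is at most $m\le k/3$, and $1/3<\ln(1+\sqrt2)$ because $(1+\sqrt2)^3>8>e$. So Lemma~\ref{lem:labeled} gives $P(H_\pi,L^+)\ge P(H_\pi,k)$. A proper $L^+$-coloring that is not an $L_\pi$-coloring uses at some $C$ one of the $k-|L_\pi(C)|$ added colors, and for given $C$ and color there are at most $k^{c(\pi)-1}$ ways to color the other vertices of $H_\pi$. Hence $P(H_\pi,L_\pi)\ge P(H_\pi,L^+)-k^{c(\pi)-1}\sum_C(k-|L_\pi(C)|)$, and Lemma~\ref{lem:quotient} finishes the proof.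
\end{proof}

Since $c(\pi)\le n-1$ for $\pi\ne1$, the total loss is at most $|\Gamma|\,k^{n-2}T$. Compared with Lemma~\ref{lem:gain}, this bound already suffices for large $k$, but it asks for $k>m+n|\Gamma|$, and $|\Gamma|$ can be $n!$. To do better we use that only transpositions have $n-1$ cycles, and we sum the weights $k^{c(\pi)-1}$ exactly over the whole symmetric group.

\begin{lemma}\label{lem:perm}
Let $V$ be a set with $n\ge2$ elements and let $v\in V$. Then
\[
\sum_{\pi\in\operatorname{Sym}(V),\ \pi(v)\ne v}k^{c(\pi)-1}=(n-1)\prod_{i=1}^{n-2}(k+i)\ \le\ (n-1)\,k^{n-2}e^{(n-1)(n-2)/(2k)} .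
\]
\end{lemma}

\begin{proof}
Let $F_j=\sum_\sigma k^{c(\sigma)}$, the sum over all permutations $\sigma$ of a set with $j$ elements. Delete $v$ from the cycle notation of $\pi\in\operatorname{Sym}(V)$ to obtain a permutation $\sigma$ of $V\setminus\{v\}$. Each $\sigma$ arises from one $\pi$ that fixes $v$, with $c(\pi)=c(\sigma)+1$, and from $n-1$ permutations $\pi$ that move $v$, one for each value of $\pi^{-1}(v)$, with $c(\pi)=c(\sigma)$. So the permutations that move $v$ contribute $(n-1)F_{n-1}$ to $F_n$, and $F_n=(k+n-1)F_{n-1}$. With $F_1=k$ this recursion gives $F_{n-1}=\prod_{i=0}^{n-2}(k+i)$, and division by $k$ gives the equality. For the inequality write $k+i=k(1+i/k)\le ke^{i/k}$ and use $\sum_{i=1}^{n-2}i=(n-1)(n-2)/2$.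
\end{proof}

The leading term $(n-1)k^{n-2}$ comes from the $n-1$ transpositions that move $v$, as in Example~\ref{ex:star}. Sum Lemma~\ref{lem:one} over $\pi\in\Gamma^*\setminus\{1\}$, exchange the order of summation in the error term, and for each $v$ enlarge the range of $\pi$ to all permutations of $V(G)$ that move $v$. Lemma~\ref{lem:perm} gives, for $k\ge3m$,
\begin{equation}\label{eq:loss}
\sum_{\pi\in\Gamma^*\setminus\{1\}}\operatorname{Fix}_L(\pi)\ \ge\sum_{\pi\in\Gamma^*\setminus\{1\}}P(H_\pi,k)\;-\;(n-1)\,k^{n-2}e^{(n-1)(n-2)/(2k)}\,T .
\end{equation}

\begin{remark}\label{rem:pd}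
These estimates show what is special about connected point-determining graphs. A transposition $(u\,v)$ in $\Gamma^*$ is an automorphism that swaps two nonadjacent vertices and fixes all others, so $u$ and $v$ have the same neighborhood. If $G$ is point-determining, then $c(\pi)\le n-2$ for all $\pi\in\Gamma^*\setminus\{1\}$, and the total loss in Lemma~\ref{lem:one} is at most $|\Gamma|\,k^{n-3}T$. If $G$ is connected, then $T\le nD$: the inclusion $L(x)\setminus L(z)\subseteq(L(x)\setminus L(y))\cup(L(y)\setminus L(z))$ gives the triangle inequality for $d$, and applying it along a path from $\rho(v)$ to $v$ gives $t(v)\le D$. Under both hypotheses the gain $a\,k^{n-2}D$ of the identity covers the loss for large $k$, and $W$ is not needed. Example~\ref{ex:star} shows that $W$ is needed for a connected graph in which vertices share a neighborhood.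
\end{remark}

\section{Proofs of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The constants.} The inequality $b>0$ is \eqref{eq:cond} divided by $n$ and rearranged. Since $m\le n(n-1)/2$ and the exponential is at least $1$, condition \eqref{eq:cond} gives $k>m+n(n-1)\ge3m$. So \eqref{eq:loss} applies, and for $m\ge1$ we have $(m-1)/k<1/3<\ln(1+\sqrt2)$, hence $\sinh\frac{m-1}k<1$ and $a>0$.

\emph{The inequality.} By Lemmas~\ref{lem:count} and~\ref{lem:quotient},
\[
|\Gamma|\,P^\Gamma(G,L)\ \ge\ P(G,L)+\sum_{\pi\in\Gamma^*\setminus\{1\}}\operatorname{Fix}_L(\pi)+W .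
\]
Lemma~\ref{lem:labeled} for $H=G$ gives $P(G,L)\ge P(G,k)+a\,k^{n-2}D$, with $aD$ read as $0$ if $m=0$. Insert this, \eqref{eq:loss} and Lemma~\ref{lem:gain}, and subtract \eqref{eq:const}:
\[
|\Gamma|\bigl(P^\Gamma(G,L)-P^\Gamma(G,k)\bigr)\ \ge\ a\,k^{n-2}D+k^{n-2}\Bigl(\frac{k-m}n-(n-1)e^{(n-1)(n-2)/(2k)}\Bigr)T .
\]
This is \eqref{eq:main}.

\emph{Part (i).} The right side of \eqref{eq:main} is nonnegative, and it vanishes only if $D=0$ and $T=0$, that is, only if $L$ is constant on components and on orbits. Conversely, let $L$ be constant on components and on orbits. By Lemmas~\ref{lem:count} and~\ref{lem:quotient}, $|\Gamma|\,P^\Gamma(G,L)=\sum_{\pi\in\Gamma^*}P(H_\pi,L_\pi)$. Fix $\pi\in\Gamma^*$. A cycle $C$ lies in one orbit, so $L_\pi(C)=L(v)$ for every $v\in C$, and $L_\pi$ is a $k$-assignment. Adjacent vertices $C,C'$ of $H_\pi$ contain adjacent vertices of $G$, which have the same list, so $L_\pi$ is constant on each component of $H_\pi$. Renaming the colors of each component by a bijection from its list to $[k]$ preserves properness, so $P(H_\pi,L_\pi)=P(H_\pi,k)$. By \eqref{eq:const}, $P^\Gamma(G,L)=P^\Gamma(G,k)$.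

\emph{Part (ii).} Let $k\ge2n^2$. Then $m\le n^2/2\le k/4$, so $\frac{k-m}n\ge\frac{3k}{4n}\ge\frac{3n}2$. Also $(n-1)(n-2)/(2k)\le1/4$, and $e^{1/4}<1.285$ because $1.285^4>2.72>e$. Hence $b>1.5\,n-1.285\,n>n/5>0$, which includes \eqref{eq:cond}. If $m\ge1$, then $(m-1)/k\le1/4$, and $e^{-1/4}\ge3/4$ gives $\sinh\frac14<\frac12(1.285-0.75)<0.3$, so $a\ge0.7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $G$ has one vertex, then $P^u(G,L)=k=P^u(G,k)$ for every $k$-assignment $L$, and every $L$ satisfies the stated condition. Let $n\ge2$ and apply Theorem~\ref{thm:main} with $\Gamma=\operatorname{Aut}(G)$. By (ii) and (i), $P^u(G,L)\ge P^u(G,k)$ for all $L$, so $P^u_\ell(G,k)=P^u(G,k)$, and equality holds for $L$ exactly when $L$ is constant on components and on orbits. It remains to show that an assignment $L$ that is constant on components is constant on orbits if and only if it gives the same list to isomorphic components. If $\varphi$ is an isomorphism between distinct components $K$ and $K'$, then the map that equals $\varphi$ on $K$, $\varphi^{-1}$ on $K'$ and the identity elsewhere is an automorphism of $G$.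 So $v$ and $\varphi(v)$ lie in one orbit for $v\in K$, and an assignment that is constant on orbits gives $K$ and $K'$ the same list. Conversely, an automorphism maps the component of $v$ isomorphically onto the component of its image, so vertices of one orbit lie in isomorphic components.
\end{proof}

\begin{remark}
The lower bound on $k$ enters in two places. The weaker consequence $k>3m$ makes Lemma~\ref{lem:labeled} effective, for $G$ and for all quotients $H_\pi$; this is the part that guards against examples such as $K_{2,4}$ with $k=2$. The full condition \eqref{eq:cond} is used only to make the gain of Lemma~\ref{lem:gain} exceed the loss in \eqref{eq:loss}. In the term $n(n-1)$ of \eqref{eq:cond}, the factor $n$ comes from averaging over orbits in Lemma~\ref{lem:gain}, and the factor $n-1$ from the transpositions in Lemma~\ref{lem:perm}. For the two isolated vertices of Example~\ref{ex:two} we have $T=d$ and $b=k/2-1$, so \eqref{eq:main} gives $2\bigl(P^\Gamma(G,L)-P^\Gamma(G,k)\bigr)\ge(k/2-1)d$ for $k\ge3$, while the exact value is $d(2k-d)-d=(2k-d-1)d$.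
\end{remark}

\begin{thebibliography}{9}

\bibitem{KMS}
Hemanshu Kaul, Jeffrey A. Mudrock, Armin Straub,
\emph{The unlabeled list color function of disconnected graphs},
arXiv:2607.16810 (2026).

\bibitem{WQY}
Wang, Qian and Yan,
J. Combin. Theory Ser. B, 2017.

\end{thebibliography}
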